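# Non-algebraic boundaries of quadrature domains in dimension at least three

Throughout, $d\ge 2$ is the dimension (from Section 2 on, $d\ge 3$), $B$ is the open unit ball of $\mathbb R^d$, $S=S^{d-1}$ its boundary, $\sigma$ surface measure on $S$, $|S|=\sigma(S)$, $\beta:=|B|=|S|/d$, and $e_1,\dots,e_d$ is the standard basis.

## 1. One point mass, and balls that do not touch

Fix points $x_1,\dots,x_k\in\mathbb R^d$ and masses $a_1,\dots,a_k>0$. We look for an open set $D$ on which the masses are spread out with density $1$, in the following sense: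
$$\int_D h\,dx\;\le\;\sum_{i=1}^k a_i\,h(x_i)\qquad\text{for all integrable superharmonic functions } h \text{ on } D. \tag{1}$$
Recall that $h:D\to(-\infty,+\infty]$ is superharmonic if it is lower semicontinuous, not identically $+\infty$ on a component, and its average over each closed ball contained in $D$ is at most its value at the center. If $h$ is harmonic, then $h$ and $-h$ are both superharmonic, so (1) becomes an equality. With $h=1$ it gives $|D|=\sum a_i$.

We use as given that (1) determines $D$ up to a set of measure zero. To fix the set itself we ask that $D$ be open and **regular**, meaning equal to the interior of its closure. A ball is regular; a ball minus its center is not.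

**One mass.** Let $k=1$ and let $r$ be given by $\beta r^d=a_1$. Then $D=B(x_1,r)$. Indeed, for $r'<r$ the mean value inequality says $\int_{B(x_1,r')}h\le\beta r'^d\,h(x_1)$. Let $r'\uparrow r$; since $h$ is integrable, $\int_{B(x_1,r)}h\le a_1h(x_1)$. The ball is regular, so it is $D$.

**Disjoint balls.** Let $\beta r_i^d=a_i$ and suppose that the closed balls $\overline B(x_i,r_i)$ are pairwise disjoint. Then $D=\bigcup_i B(x_i,r_i)$: add the one-mass inequalities, and note that a finite union of balls with disjoint closures is regular. The boundary lies in the zero set of the polynomial $\prod_i(|x-x_i|^2-r_i^2)$.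

So for an open set of configurations $\partial D$ is as algebraic as one could wish. What changes when the balls overlap? The mass of the overlap has to go somewhere, and the set $D$ is no longer given by a formula. Is its boundary still contained in the zero set of a nonzero polynomial?

## 2. Overlapping balls, lattice growth, and two theorems

The set $D$ arises as a scaling limit. Let $x_i^{::}$ be a site of $\frac1n\mathbb Z^d$ closest to $x_i$, and start with $\lfloor a_in^d\rfloor$ particles at each $x_i^{::}$. Let $D_n,R_n,I_n\subset\frac1n\mathbb Z^d$ be the sets of occupied sites for three growth models started there: the divisible sandpile (an overfull site shares its excess equally among its neighbors), rotor aggregation (particles walk by a deterministic rule until they find an empty site), and internal DLA (particles perform random walks until they find an empty site). For an open set $\Omega$ put $\Omega_\epsilon=\{x\in\Omega:\overline B(x,\epsilon)\subset\Omega\}$ and $\Omega^\epsilon=\{x:B(x,\epsilon)\not\subset\Omega^c\}$, and say $A_n\to\Omega$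 if for each $\epsilon>0$ one has $\Omega_\epsilon\cap\frac1n\mathbb Z^d\subset A_n\subset\Omega^\epsilon$ for all large $n$. A theorem of Levine and Peres says that there is a deterministic $D$ with $D_n,R_n,I_n\to D$, for any initial setting of the rotors in the case of $R_n$ and with probability $1$ in the case of $I_n$. This $D$, the **$k$-point quadrature domain**, is the set characterized up to measure zero by (1), and we take it open and regular. The models will not appear again; we work from (1).

For $d=2$ it is known that $\partial D$ lies on an algebraic curve of degree $2k$. The problem, from Lionel Levine, Yuval Peres, "Laplacian growth, sandpiles and scaling limits", arXiv:1611.00411 (2016), is to decide, for each fixed $d\ge3$, whether $\partial D$ is always contained in the zero set of a nonzero polynomial. Call $\partial D$ **algebraic** if it is. The answer is no in every dimension $d\ge3$, already with $k=3$.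

**Theorem A.** Let $d\ge3$, $k\ge3$. There is a nonempty open set $\Theta^+$ of configurations $\theta=(x_1,\dots,x_k,a_1,\dots,a_k)$ with all $a_i>0$ such that for all $\theta\in\Theta^+$ outside a countable union of proper real-analytic subsets (in particular outside a Lebesgue-null, meager set), $\partial D$ is not algebraic.

**Theorem B (two points, odd dimension).** Let $d\ge3$ be odd, $x_1\ne x_2$, $a_1>\beta|x_1-x_2|^d$. Then for all sufficiently small $a_2>0$ outside a countable set, $\partial D$ is not algebraic.

Theorem B is not needed for the answer. No claim is made for $k=2$ and $d$ even.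

The strategy is as follows. Near the unit ball, $D$ depends real-analytically on $\theta$. If $\partial D$ were algebraic for too many $\theta$, then every Taylor coefficient of its radial function would be an algebraic function on $S$. One coefficient can be computed and is seen to contain a logarithm.

## 3. Spherical harmonics, the operator $\Lambda$, and algebraic functions

From here on $d\ge3$.

**Spherical harmonics.** A spherical harmonic of degree $l$ is the restriction to $S$ of a homogeneous harmonic polynomial of degree $l$. These form a space of finite dimension $\dim_l$, which grows polynomially in $l$; the spaces for different $l$ are orthogonal and together span a dense subspace of $L^2(S)$. Let $\Pi_l$ be the orthogonal projection onto degree $l$ and $Z_l(\cdot,\cdot)$ its reproducing kernel: $H(e)=\int_S Z_l(e,\cdot)H\,d\sigma$ for $e\in S$ and $H$ of degree $l$. One has $Z_l(e,e)=\dim_l/|S|$, hence $\sup_S|\Pi_lf|\le(\dim_l/|S|)^{1/2}\|\Pi_lf\|_{L^2}$. The Poisson kernel of the ball is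
$$P:=\sum_{l\ge0}\rho^lZ_l(e_d,\omega)=\frac{1-\rho^2}{|S|}\,W^{-d/2},\qquad W:=|\omega-\rho e_d|^2=1-2\rho s+\rho^2,\quad s:=\omega_d, \tag{2}$$
for $0<\rho<1$. *Example.* $Z_1(e_1,\omega)=d\,\omega_1/|S|$. Also, $Z_2(e_1,\cdot)$ is invariant under rotations fixing $e_1$, so it is a multiple of $\omega_1^2-\frac1d$. Since $Z_2(e_1,e_1)=\dim_2/|S|$ with $\dim_2=\frac{(d+2)(d-1)}2$, we get $\beta Z_2(e_1,\omega)=\frac{d+2}2\big(\omega_1^2-\frac1d\big)$.

**Gegenbauer polynomials.** For $\lambda>0$ they are defined by
$$Q_\tau^{-\lambda}=\sum_{n\ge0}C_n^{(\lambda)}(s)\tau^n,\qquad Q_\tau:=1-2\tau s+\tau^2. \tag{3}$$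
Writing $s=\cos\varphi$ and $Q_\tau=(1-\tau e^{i\varphi})(1-\tau e^{-i\varphi})$, and expanding both factors with positive coefficients, we see $|C_n^{(\lambda)}(s)|\le C_n^{(\lambda)}(1)$ on $[-1,1]$, which grows polynomially in $n$. In $\mathbb R^m$ with $\lambda=\frac{m-2}2>0$, the function $x\mapsto|e_m-\tau x|^{2-m}=(1-2\tau x_m+\tau^2|x|^2)^{-\lambda}$ is harmonic near $0$. Its $\tau^n$-coefficient $|x|^nC_n^{(\lambda)}(x_m/|x|)$ is therefore a homogeneous harmonic polynomial of degree $n$.

**The operator $\Lambda$.** It is defined by $\Pi_l\Lambda f=l\,\Pi_lf$. On $C^{2,\alpha}(S)$ it is the Dirichlet-to-Neumann operator: if $U$ is the harmonic extension of $f$ to $B$ and $H$ is homogeneous harmonic of degree $l$, Green's formula gives $\int_SH\,\partial_rU=\int_SU\,\partial_rH=l\int_SfH$, so $\partial_rU|_S=\Lambda f$. *Example.* $\Lambda P=\rho\,\partial_\rho P$, by (2). For contrast, on the circle ($d=2$) let $f$ be a rational function of $z=e^{i\varphi}$ without poles on the circle. Partial fractions write $f=g+h$ with the poles of $g$ outside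 the closed disc and those of $h$ inside, $h(\infty)=0$. Then $\Lambda f=zg'-zh'$ is again rational. In dimension $d\ge3$ we shall see $\Lambda$ leave the algebraic functions.

Let $\mathcal O(S)$ be the ring of real-analytic real functions on $S$.

**Lemma 1.** A function $f\in L^2(S)$ is a.e. equal to an element of $\mathcal O(S)$ if and only if $\|\Pi_lf\|_{L^2}\le Ce^{-cl}$ for some $C,c>0$. In particular $\Lambda$ maps $\mathcal O(S)$ into itself.

*Proof.* If the bound holds, then $\sum_lr^l(\Pi_lf)(\omega)$ converges locally uniformly for $r<e^c$, because $\sup_S|\Pi_lf|$ is at most a polynomial in $l$ times $\|\Pi_lf\|_{L^2}$. The sum is harmonic, hence real-analytic near $S$, and it restricts to $f$. Conversely, let $f\in\mathcal O(S)$. By Cauchy–Kovalevskaya and compactness of $S$ there are $s_0>0$ and an analytic solution on $S\times(-s_0,s_0)$ of $\partial_s^2U+\Delta_SU=0$, $U(0)=f$, $\partial_sU(0)=0$. (Solve on products $O\times(-s_0,s_0)$ with $O$ from a finite cover; on overlaps the local solutions have the same Cauchy data at $s=0$, so they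 agree.) Since $\Delta_S=-l(l+d-2)$ on degree $l$, the function $y=\Pi_lU(s)$ solves $y''=l(l+d-2)y$, so $\Pi_lU(s)=\cosh\big(s\sqrt{l(l+d-2)}\big)\Pi_lf$. Fix $s\in(0,s_0)$. Then $\frac12e^{sl}\|\Pi_lf\|\le\|U(s)\|_{L^2}$, where $\|U(s)\|_{L^2}$ does not depend on $l$. The last claim follows, as the factor $l$ does not destroy an exponential bound. $\square$

**Algebraic functions.** A real-analytic function $f$ on an interval is algebraic over $\mathbb R(s)$ if $R(s,f(s))=0$ for some nonzero real polynomial $R$. Sums, products and quotients of algebraic functions are algebraic. By Puiseux's theorem, if $f$ is real-analytic on $(0,\delta_0)$ and algebraic over $\mathbb R(\delta)$, then for small $\delta$ it is a convergent series in $\delta^{1/M}$ with finitely many negative exponents. So either $f\equiv0$ near $0$, or $f(\delta)=c\,\delta^p(1+o(1))$ with $c\ne0$ and $p$ rational. In all cases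
$$\frac{f(\delta)}{\log\delta}\ \to\ 0\ \text{ or }\ \pm\infty\qquad(\delta\downarrow0). \tag{4}$$
The same holds at infinity, with $\delta=1/\varsigma$. This is our only test for non-algebraicity.

**Analytic maps.** A map between Banach spaces is analytic if it is locally a convergent power series of bounded multilinear forms. Compositions and bounded products of analytic maps are analytic, the inversion $T\mapsto T^{-1}$ of isomorphisms is analytic (Neumann series), and the implicit function theorem holds in the analytic class. The spaces $C^{1,\alpha}$, $C^{2,\alpha}$ on $\overline B$ or $S$ are Banach algebras after a change to an equivalent norm.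

## 4. An overdetermined problem for the boundary near the ball

Let $G(x)=\frac{|x|^{2-d}}{(d-2)|S|}$, so $-\Delta G=\delta_0$. Put $\mu=\sum a_i\delta_{x_i}$. The function behind (1) is
$$u=G*\mu-G*1_D,\qquad\Delta u=1_D-\mu .$$
We want a domain $D$ close to $B$ for which $u=0$ and $\nabla u=0$ on $\partial D$.

**The first attempt, and where it stops.** Describe the boundary by $r=1+\eta(\omega)$ with $\eta\in C^{2,\alpha}(S)$, solve $\Delta u=1-\mu$ inside with $u=0$ on the boundary, and apply the implicit function theorem to the equation $\partial_\nu u=0$. The base is $\mu=\beta\delta_0$, $\eta=0$, where $u_0(r)$ has $u_0'(r)=(r-r^{1-d})/d$, so $u_0'(1)=0$, $u_0''(1)=1$. In a direction $\dot\eta$ the correction $\dot u$ is harmonic with $\dot u|_S=-u_0'(1)\dot\eta=0$, so $\dot u=0$, and the derivative of $\partial_\nu u$ is $u_0''(1)\dot\eta=\dot\eta$. But with $\eta\in C^{2,\alpha}$ the equation lives in $C^{1,\alpha}(S)$, as it involves one derivative of $u\in C^{2,\alpha}$. The linearization is the inclusion $C^{2,\alpha}(S)\to C^{1,\alpha}(S)$,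 which is not onto. One derivative is lost, and the implicit function theorem does not apply in these spaces.

**The remedy.** Replace $u$ by $w=x\cdot\nabla u$. Suppose $u=0$, $\nabla u=0$ on a smooth $\partial D$ and $\Delta u=1$ inside. The tangential derivatives of $\nabla u$ vanish on $\partial D$, so the Hessian there is $D^2u=\nu\otimes\nu$, with trace $1$. Hence $w=0$ and $\nabla w=(D^2u)x+\nabla u=(x\cdot\nu)\nu$ on $\partial D$, i.e. $\partial_\nu w=x\cdot\nu$. Moreover $\Delta w=2\Delta u+x\cdot\nabla\Delta u$. This is again an overdetermined problem, but now the base function has normal derivative $1$ rather than $0$ on $S$, and $\Lambda$ enters the linearization. We set it up without presupposing $u$.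

**Step 4.1: the data.** This step fixes the parameters and the explicit singular part of $w$. Fix $0<\rho<\rho'<\rho''<\rho_1<\rho_2<1$ and $\alpha\in(0,1)$. Fix a base configuration $\theta_0=(x_i^0,a_i^0)$ such that for each $i$ either ($x_i^0=0$, $a_i^0>0$) or ($a_i^0=0$, $|x_i^0|\le\rho$), and $\sum a_i^0=\beta$. Let $\theta$ be near $\theta_0$; masses may have any sign for now. Put $\sigma_\theta:=2\mu+x\cdot\nabla\mu$. Since $\langle x\cdot\nabla\mu,\varphi\rangle=-\langle\mu,\operatorname{div}(x\varphi)\rangle$,
$$\langle\sigma_\theta,\varphi\rangle=\sum a_i\big[(2-d)\varphi(x_i)-x_i\cdot\nabla\varphi(x_i)\big].$$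
Let
$$q_\theta=\frac{|x|^2}d+G*\sigma_\theta,\qquad(G*\sigma_\theta)(x)=\sum a_i\big[(2-d)G(x-x_i)+x_i\cdot\nabla G(x-x_i)\big].$$
Then $\Delta q_\theta=2-\sigma_\theta$, and $q_\theta(x)$ is real-analytic in $(\theta,x)$ for $|x_i|<\rho'<|x|$. At $\theta_0$ we get $\beta(2-d)G=-r^{2-d}/d$, so
$$q_{\theta_0}=w_0:=\frac{r^2-r^{2-d}}d,\qquad w_0(1)=0,\quad w_0'(1)=1,\quad w_0''(1)=\frac{2-(d-2)(d-1)}d=3-d .$$

**Step 4.2: pulling the problem back to $B$.** This step turns the moving domain into a moving operator. For small $\eta\in C^{2,\alpha}(S)$ let $D_\eta=\{r\omega:0\le r<1+\eta(\omega)\}$ and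
$$\Phi_\eta(x)=\big(1+\chi(|x|)\,\eta(x/|x|)\big)x,$$
with $\chi$ smooth, $\chi=0$ on $[0,\rho'']$, $\chi=1$ on $[\rho_1,\infty)$. On each ray $\Phi_\eta$ is $r\mapsto r(1+\chi(r)\eta)$, increasing for small $\eta$, and $\Phi_\eta$ is close to the identity; so $\Phi_\eta:\overline B\to\overline{D_\eta}$ is a $C^{2,\alpha}$ diffeomorphism. Let $A_\eta=\det(D\Phi_\eta)\,(D\Phi_\eta)^{-1}(D\Phi_\eta)^{-T}\in C^{1,\alpha}(\overline B)$ and let $V=V_{\theta,\eta}\in C^{2,\alpha}(\overline B)$ solve
$$\operatorname{div}(A_\eta\nabla V)=0\ \text{ in }B,\qquad V|_S=-q_\theta\circ\Phi_\eta|_S .$$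
Put $v=V\circ\Phi_\eta^{-1}\in C^{2,\alpha}(\overline{D_\eta})$. As $\nabla V=(D\Phi_\eta)^T(\nabla v)\circ\Phi_\eta$, changing variables gives, for $\varphi\in C_c^\infty(D_\eta)$ and $\psi=\varphi\circ\Phi_\eta$, $\int_{D_\eta}\nabla v\cdot\nabla\varphi=\int_BA_\eta\nabla V\cdot\nabla\psi=0$. So $v$ is harmonic, and
$$w:=q_\theta+v\quad\text{satisfies}\quad\Delta w=2-\sigma_\theta\ \text{in }D_\eta,\qquad w=0\ \text{on }\partial D_\eta .$$
An outward, non-normalized normal at $(1+\eta)\omega$ is the gradient of $r-1-\eta$, namely $N_\eta=\omega-(1+\eta)^{-1}\nabla_S\eta$. Define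
$$E(\theta,\eta)=\big[\nabla q_\theta(\Phi_\eta)+(D\Phi_\eta)^{-T}\nabla V-\Phi_\eta\big]\cdot N_\eta\Big|_S\in C^{1,\alpha}(S). \tag{5}$$
The bracket is $\nabla w-x$ at the boundary point, so $E=0$ if and only if $\partial_\nu w=x\cdot\nu$ on $\partial D_\eta$.

**Step 4.3: $E$ is real-analytic near $(\theta_0,0)$.** This is the hypothesis of the analytic implicit function theorem.

- The map $\eta\mapsto D\Phi_\eta\in C^{1,\alpha}(\overline B)$ is affine and continuous ($\chi$ vanishes near $0$), and $\det D\Phi_\eta$ is close to $1$. As $C^{1,\alpha}(\overline B)$ is a Banach algebra, $A_\eta$ and $(D\Phi_\eta)^{-T}$ are analytic in $\eta$; likewise $N_\eta\in C^{1,\alpha}(S)$.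
- The bounded operator $V\mapsto(\operatorname{div}(A_\eta\nabla V),V|_S)$ from $C^{2,\alpha}(\overline B)$ to $C^\alpha(\overline B)\times C^{2,\alpha}(S)$ depends analytically on $\eta$ and at $\eta=0$ is the Dirichlet problem for $\Delta$, an isomorphism by Schauder theory. So for small $\eta$ its inverse exists and is analytic in $\eta$.
- The function $f(\theta,s,\omega)=q_\theta((1+s)\omega)$ is real-analytic near $\{(\theta_0,0)\}\times S$. By compactness, it and its $\omega$-derivatives up to order $3$ extend holomorphically in $(\theta,s)$ to a polydisc independent of $\omega$, with uniform bounds. Cauchy's estimates give for the Taylor coefficients in $(\theta-\theta_0,s)$ the bound $\|f_{mn}\|_{C^3(S)}\le CK^{|m|+n}$. Hence $\sum f_{mn}(\theta-\theta_0)^m\eta^n$ converges in the Banach algebra $C^{2,\alpha}(S)$ for small $\theta-\theta_0$ and $\eta$. So $(\theta,\eta)\mapsto q_\theta\circ\Phi_\eta|_S\in C^{2,\alpha}(S)$ is analytic, and likewise $\nabla q_\theta\circ\Phi_\eta|_S$.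

Combining the three items, $V_{\theta,\eta}\in C^{2,\alpha}(\overline B)$ and then $E$ are analytic.

**Step 4.4: the linearization.** We compute $D_\eta E$ at $(\theta_0,0)$ and invert it. There $V=0$ and $\nabla q_{\theta_0}=\omega$ on $S$, so $E=0$. In direction $\dot\eta$: since $V=0$, the variations of $A_\eta$ and $(D\Phi_\eta)^{-T}$ contribute nothing, and $\dot V$ is harmonic in $B$ with $\dot V|_S=-w_0'(1)\dot\eta=-\dot\eta$. The variation $\dot N$ is multiplied by $\nabla q_{\theta_0}-\omega=0$. Hence
$$D_\eta E\,\dot\eta=w_0''(1)\dot\eta+\partial_r\dot V-\dot\eta=(3-d)\dot\eta-\Lambda\dot\eta-\dot\eta=-(\Lambda+d-2)\dot\eta . \tag{6}$$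
The operator $\Lambda+d-2:C^{2,\alpha}(S)\to C^{1,\alpha}(S)$ is bounded. It is injective: if $(\Lambda+d-2)f=0$ then $(l+d-2)\Pi_lf=0$ for all $l$, and $l+d-2>0$ because $d\ge3$. It is onto: as $d-2>0$, the problem $\Delta\psi=0$ in $B$, $\partial_r\psi+(d-2)\psi=f$ on $S$ has a unique solution $\psi\in C^{2,\alpha}(\overline B)$ for every $f\in C^{1,\alpha}(S)$ (Gilbarg–Trudinger, Thm 6.31), and $\psi|_S$ is a preimage of $f$. So it is an isomorphism.

By the analytic implicit function theorem there are a ball $\Theta\ni\theta_0$ and an analytic map $\theta\mapsto\eta_\theta\in C^{2,\alpha}(S)$ with $\eta_{\theta_0}=0$ and $E(\theta,\eta_\theta)=0$. Write $D_\theta=D_{\eta_\theta}$. We shrink $\Theta$ when needed; in particular $|x_i|<\rho'$, $\{|x|\le\rho''\}\subset D_\theta\subset\{|x|<2\}$.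

## 5. Moments of $D_\theta$ against harmonic polynomials

**Aim.** To pass from $w$ to an identity for $D_\theta$, valid for masses of any sign.

Let $h$ be a harmonic polynomial and let $\kappa\in C_c^\infty(D_\theta)$ equal $1$ near all $x_i$. The distribution $\kappa w$ has compact support in $D_\theta$, so $\langle\Delta(\kappa w),h\rangle=\langle\kappa w,\Delta h\rangle=0$. The function $(1-\kappa)w$ is in $C^{2,\alpha}(\overline{D_\theta})$, and equals $w$ near $\partial D_\theta$, so Green's formula and $w=0$ give $\int_{D_\theta}h\,\Delta((1-\kappa)w)=\int_{\partial D_\theta}h\,\partial_\nu w$. Add the two, and use $\Delta w=2-\sigma_\theta$, $\partial_\nu w=x\cdot\nu$ and the divergence theorem: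
$$\int_{D_\theta}2h\,dx-\langle\sigma_\theta,h\rangle=\int_{\partial D_\theta}h\,\partial_\nu w=\int_{\partial D_\theta}h\,x\cdot\nu=\int_{D_\theta}(d\,h+x\cdot\nabla h)\,dx .$$
So $\int_{D_\theta}[(d-2)h+x\cdot\nabla h]\,dx=\sum a_i[(d-2)h(x_i)+x_i\cdot\nabla h(x_i)]$. If $h=H$ is homogeneous of degree $l$, then $x\cdot\nabla H=lH$; divide by $d-2+l>0$. By linearity,
$$\int_{D_\theta}H\,dx=\sum a_iH(x_i)\qquad\text{for all harmonic polynomials }H,\ \theta\in\Theta. \tag{7}$$

## 6. Positivity of $u$ and the identification $D_\theta=D$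

Let now all $a_i>0$ and $u=G*\mu-G*1_{D_\theta}$, so $\Delta u=1_{D_\theta}-\mu$. Write $\mathrm{dist}=\mathrm{dist}(\cdot,\partial D_\theta)$.

**Step 6.1: $u$ vanishes off $D_\theta$, to second order at $\partial D_\theta$.** For $|z|\ge4$ and $|y|\le2$, (3) with parameter $\frac{d-2}2$ expands $G(z-y)$ in homogeneous harmonic polynomials of $y$, with terms bounded by a polynomial in $l$ times $2^{-l}$. So $G(z-\cdot)$ is a uniform limit of harmonic polynomials on $\overline{D_\theta}$, and (7) gives $u(z)=0$. Now $u$ is harmonic in $\mathbb R^d\setminus\overline{D_\theta}=\{r\omega:r>1+\eta_\theta(\omega)\}$, which is connected, so $u=0$ there. Since $u$ is $C^1$ off the $x_i$, we get $u=0$, $\nabla u=0$ on $\partial D_\theta$.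

With $\kappa$ as in Section 5, $(1-\kappa)u$ vanishes on $\partial D_\theta$ and its Laplacian in $D_\theta$ is $(1-\kappa)-2\nabla\kappa\cdot\nabla u-u\Delta\kappa$, which is smooth on $\overline{D_\theta}$. As $\partial D_\theta$ is $C^{2,\alpha}$, Schauder theory shows that $u$ is $C^{2,\alpha}$ up to $\partial D_\theta$ from inside. Taylor expansion from the nearest boundary point gives
$$|u|\le C\,\mathrm{dist}^2,\qquad|\nabla u|\le C\,\mathrm{dist}\qquad\text{near }\partial D_\theta\text{, inside }D_\theta. \tag{8}$$

**Step 6.2: $w=x\cdot\nabla u$.** This links $u$ with the function built in Section 4. In $D_\theta$,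
$$\Delta(x\cdot\nabla u)=2\Delta u+x\cdot\nabla\Delta u=2-2\mu-x\cdot\nabla\mu=2-\sigma_\theta .$$
So $x\cdot\nabla u-w$ is a harmonic distribution in $D_\theta$, hence a harmonic function by Weyl's lemma. It is continuous up to $\partial D_\theta$ with zero boundary values, so it is $0$.

**Step 6.3: $u>0$ in $D_\theta$ for $\theta$ near $\theta_0$.** Positivity is what turns equalities into the inequality (1). First look near the boundary. On $\rho_1\le|x|\le1$ we have $w\circ\Phi_{\eta_\theta}=q_\theta\circ\Phi_{\eta_\theta}+V_{\theta,\eta_\theta}\to w_0$ in $C^1$ as $\theta\to\theta_0$. Also $w_0<0$ on $[\rho_1,1)$, $w_0'(1)=1$, and $w\circ\Phi_{\eta_\theta}=0$ on $S$. Close to $S$ the radial derivative of $w\circ\Phi_{\eta_\theta}$ is at least $\frac12$, and on the rest of the annulus $w_0$ is bounded away from $0$. So $w<0$ on $\Phi_{\eta_\theta}(\{\rho_1\le|x|<1\})$, which contains $D_\theta\cap\{|x|\ge\rho_2\}$ once $\rho_1(1+\eta_\theta)<\rho_2$. There $r\,\partial_ru=w<0$, so $u$ strictly decreases to $0$ along each ray, and $u>0$.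

Now take $|x|\le\rho_2$ (and $x\neq x_i$). Let $\mu'$ be the part of $\mu$ from the indices with $x_i^0=0$. As the other masses are positive, $u\ge G*\mu'-G*1_{D_\theta}$, and $G*1_{D_\theta}\to G*1_B$ uniformly as $\theta\to\theta_0$. Choose $r_1\in(0,\rho_2)$ with $\frac\beta2G(2r_1e_1)>\sup G*1_B+1$. For $\theta$ near $\theta_0$, $\mu'$ has mass at least $\frac\beta2$ and its points satisfy $|x_i|\le r_1$. So for $|x|\le r_1$ we have $G*\mu'\ge\frac\beta2G(2r_1e_1)$ and $u>0$. On $r_1\le|x|\le\rho_2$, $G*\mu'-G*1_{D_\theta}$ converges uniformly to $u_0:=\beta G-G*1_B$. This has a positive minimum there, because $u_0(1)=0$ and $u_0'(r)=(r-r^{1-d})/d<0$ on $(0,1)$. So $u>0$ there as well, after shrinking $\Theta$.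

**Step 6.4: the inequality (1).** Let $h$ be superharmonic and integrable on $D_\theta$. Let $\varphi_\delta\in C_c^\infty(D_\theta)$ with $0\le\varphi_\delta\le1$, $\varphi_\delta=1$ where $\mathrm{dist}>2\delta$, $\varphi_\delta=0$ where $\mathrm{dist}<\delta$, $|\nabla\varphi_\delta|\le C/\delta$, $|D^2\varphi_\delta|\le C/\delta^2$ (mollify the indicator of $\{x\in D_\theta:\mathrm{dist}>\frac32\delta\}$ at scale $\delta/2$). For small $\delta$,
$$\Delta(\varphi_\delta u)=\varphi_\delta-\mu+\mathrm{err}_\delta,\qquad\mathrm{err}_\delta=2\nabla\varphi_\delta\cdot\nabla u+u\,\Delta\varphi_\delta .$$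
By (8), $|\mathrm{err}_\delta|\le C$ with $C$ independent of $\delta$, and $\mathrm{err}_\delta$ is supported in $\{\delta\le\mathrm{dist}\le2\delta\}$. Let $h_\kappa$, $\kappa<\delta/2$, be radial mollifications of $h$. They are smooth and superharmonic near $\operatorname{supp}\varphi_\delta$, and $h_\kappa\uparrow h$ as $\kappa\downarrow0$. Since $\varphi_\delta u\ge0$,
$$\int\varphi_\delta h_\kappa-\sum a_ih_\kappa(x_i)+\int\mathrm{err}_\delta\,h_\kappa=\int\varphi_\delta u\,\Delta h_\kappa\le0 .$$
Let $\kappa\to0$, using monotone convergence in the first two terms and convergence in $L^1$ on the support in the third. Then let $\delta\to0$: as $h\in L^1(D_\theta)$, the error is at most $C\int_{\delta\le\mathrm{dist}\le2\delta}|h|\to0$. We obtain $\int_{D_\theta}h\le\sum a_ih(x_i)$.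

**Step 6.5: equality of sets.** By the characterization, $D_\theta$ and $D$ agree up to measure zero. Both are open and regular. If $U,U'$ are two such sets with $|U\triangle U'|=0$, then $U\setminus\overline{U'}$ is open and null, hence empty. So $U\subset\overline{U'}$, and $U\subset\operatorname{int}\overline{U'}=U'$; by symmetry $U=U'$. Therefore
$$D=D_\theta\qquad\text{for all }\theta\in\Theta^+:=\Theta\cap\{a_i>0\ \forall i\}. \tag{9}$$
The set $\Theta^+$ is open, and nonempty since every base mass is $\ge0$.

## 7. The Taylor recursion for the radial function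

**Aim.** To compute the Taylor coefficients of $\partial D_\theta$ from the moments (7). Let $\xi=\log(1+\eta_\theta)$, analytic in $\theta$ with values in $C^{2,\alpha}(S)$. In polar coordinates (7) reads, for $H$ homogeneous harmonic of degree $l$,
$$\int_S\frac{e^{(l+d)\xi}}{l+d}\,H\,d\sigma=\sum a_iH(x_i). \tag{10}$$

**Slice B** ($k=2$). Base $x_1^0=0$, $a_1^0=\beta$, $x_2^0=\rho e_d$, $a_2^0=0$; put $a_2=t$, the rest fixed.

**Slice A** ($k\ge3$). Base $x_1^0=x_2^0=0$, $a_1^0=a_2^0=\beta/2$, and $x_j^0=\rho e_d$, $a_j^0=0$ for $j\ge3$. Put $x_1=\varepsilon e_1$, $x_2=-\varepsilon e_1$, $a_3=t$, the rest as in $\theta_0$.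

Work in slice A. The right side of (10) is $\beta\frac{1+(-1)^l}2\varepsilon^lH(e_1)+t\rho^lH(e_d)$. Subtract $\int_SH/(l+d)$, which is $\beta H$ for $l=0$ and $0$ for $l\ge1$, and write $H(e)=\int_SZ_l(e,\cdot)H$. This gives
$$\Pi_l\sum_{n\ge1}\frac{(l+d)^{n-1}\xi^n}{n!}=\beta\,\tfrac{1+(-1)^l}2\,\varepsilon^l\,1_{l\ge1}\,Z_l(e_1,\cdot)+t\,\rho^lZ_l(e_d,\cdot).$$
Expand $\xi=\sum\varepsilon^it^j\xi_{ij}$, with $\xi_{00}=0$, and write $[\cdot]_{ij}$ for the coefficient of $\varepsilon^it^j$. Comparing coefficients for each $l$,
$$\Pi_l\xi_{ij}=\Pi_lT_{ij}-\sum_{n=2}^{i+j}\tfrac1{n!}(l+d)^{n-1}\Pi_l[\xi^n]_{ij},$$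
where $T_{01}=\sum_l\rho^lZ_l(e_d,\cdot)=P$, $T_{i0}=\beta Z_i(e_1,\cdot)$ for even $i\ge2$, and all other $T_{ij}=0$. For $n\ge2$, $[\xi^n]_{ij}$ involves only $\xi_{i'j'}$ with $i'+j'<i+j$, because $\xi_{00}=0$. By induction on $i+j$ and Lemma 1, all $\xi_{ij}$ lie in $\mathcal O(S)$ and
$$\xi_{ij}=T_{ij}-\sum_{n=2}^{i+j}\tfrac1{n!}(\Lambda+d)^{n-1}[\xi^n]_{ij}, \tag{11}$$
since both sides have the same projections. The same argument in slice B, where only $T_1=P$ is nonzero, gives $\xi_j\in\mathcal O(S)$ and
$$\xi_1=P,\qquad\xi_2=-\tfrac12(\Lambda+d)P^2=-C'(\Lambda+d)W^{-d},\quad C'\ne0. \tag{12}$$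

**A check on a known shape.** Take $k=1$, $x_1=\varepsilon e_1$, $a_1=\beta$. The domain is the ball $B(\varepsilon e_1,1)$, so $e^\xi=\varepsilon\omega_1+\sqrt{1-\varepsilon^2(1-\omega_1^2)}$ and $\xi=\varepsilon\omega_1-\frac12\varepsilon^2+\cdots$. The recursion, now with $T_i=\beta Z_i(e_1,\cdot)$ for all $i\ge1$, gives $\xi_1=\beta Z_1(e_1,\cdot)=\omega_1$. For the second coefficient, $\omega_1^2=(\omega_1^2-\frac1d)+\frac1d$ gives $(\Lambda+d)\omega_1^2=(d+2)(\omega_1^2-\frac1d)+1$, so
$$\xi_2=\beta Z_2(e_1,\cdot)-\tfrac12(\Lambda+d)\omega_1^2=\tfrac{d+2}2\big(\omega_1^2-\tfrac1d\big)-\tfrac{d+2}2\big(\omega_1^2-\tfrac1d\big)-\tfrac12=-\tfrac12 .$$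

## 8. Two points to second order: rational when $d$ is even

The obvious place to look for a non-algebraic coefficient is slice B. The first coefficient $\xi_1=P$ is algebraic: $P^2$ is a constant times $W^{-d}$, and $W$ is a polynomial. So we look at $\xi_2$ in (12). Put
$$\nu=\tfrac{d-2}2,\qquad W=2\rho(A-s),\qquad A=\tfrac12(\rho+\rho^{-1})>1,\qquad Y(A')=\sqrt{A'^2-1}.$$
By Section 3, $C_n^{(\nu)}(s)$ is a spherical harmonic of degree $n$ on $S$. So $\Lambda$ acts on $Q_\tau^{-\nu}$ as $\tau\partial_\tau$ for $0<\tau<1$. Since $Q_\tau-\tau\partial_\tau Q_\tau=1-\tau^2$,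
$$(\Lambda+\nu)Q_\tau^{-\nu}=(\tau\partial_\tau+\nu)Q_\tau^{-\nu}=\nu(1-\tau^2)Q_\tau^{-\nu-1}.$$
Put $A'=\frac12(\tau+\tau^{-1})$. Then $Q_\tau=2\tau(A'-s)$ and $(1-\tau^2)/2\tau=Y(A')$, so
$$(\Lambda+\nu)(A'-s)^{-\nu}=\nu\,Y(A')\,(A'-s)^{-\nu-1}\qquad(A'>1). \tag{13}$$
Each $\Pi_l$ commutes with $\partial_{A'}$, so (13) may be differentiated any number of times in $A'$: both sides are then continuous functions with the same projections.

Let $d$ be even. Then $\nu\ge1$ is an integer and so is $d-\nu=\frac d2+1$. Differentiate (13) exactly $d-\nu$ times at $A'=A$. The left side becomes a nonzero constant times $(\Lambda+\nu)(A-s)^{-d}$, and the right side is a rational function of $s$. Hence $(\Lambda+d)(A-s)^{-d}$, and with it $\xi_2$, is a rational function of $s=\omega_d$. *For two points in even dimension the expansion to second order contains no obstruction at all.* In odd dimension $d-\nu$ is a half-integer, and one would need a fractional derivative of (13). That does produce a logarithm, and it is Theorem B (Section 12). For a proof in all dimensions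 we leave the axially symmetric situation.

Why should a third point help? The relation $\Lambda P=\rho\,\partial_\rho P$ keeps $P$ harmless, because $P$ is itself a generating function of spherical harmonics. Multiply by a transverse factor of degree $2$ such as $\omega_1^2-\omega_2^2$. We shall see that the generating function of the resulting harmonics is $(\omega_1^2-\omega_2^2)Q_\tau^{-\lambda}$ with $\lambda=\frac d2+1$, while $P$ supplies only the power $W^{-d/2}=W^{1-\lambda}$. We are off by one power, and making up for it requires an integration in $\tau$. Such a factor appears in slice A. From (11): $\xi_{10}=0$, $\xi_{01}=P$, $\xi_{20}=\beta Z_2(e_1,\cdot)=\frac{d+2}2(\omega_1^2-\frac1d)$. Next $[\xi^2]_{21}=2\xi_{20}\xi_{01}+2\xi_{10}\xi_{11}$ and $[\xi^3]_{21}=3\xi_{10}^2\xi_{01}=0$, so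
$$\xi_{21}=-(\Lambda+d)(\xi_{20}\xi_{01})=-C(\Lambda+d)\big[(\omega_1^2-\tfrac1d)W^{-d/2}\big],\qquad C\ne0. \tag{14}$$

## 9. Bounded degree and algebraic Taylor coefficients

**Aim.** To show that if $\partial D_\theta$ were algebraic of bounded degree along a slice, all coefficients $\xi_{ij}$ would be algebraic functions on $S$.

Let $X_\theta(\omega)=(1+\eta_\theta(\omega))\omega$ and
$$\mathcal G_N(\theta)=\Big(\int_SX_\theta^\gamma X_\theta^{\gamma'}\,d\sigma\Big)_{|\gamma|,|\gamma'|\le N},$$
which is analytic in $\theta\in\Theta$. This is the Gram matrix of the functions $X_\theta^\gamma$. So *a nonzero polynomial of degree $\le N$ vanishes on $\partial D_\theta$ if and only if $\det\mathcal G_N(\theta)=0$.*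

Since $S$ is connected, $\mathcal O(S)$ is a domain. Let $F=\operatorname{Frac}\mathcal O(S)$, and let $\mathsf k\subset F$ be the fraction field of the ring of restrictions of real polynomials to $S$. *Example.* For $m\in\mathbb Z$, $W^{m/2}\in\mathcal O(S)$ is algebraic over $\mathsf k$, since its square $W^m$ lies in $\mathsf k$. The elements of $F$ algebraic over $\mathsf k$ form a field.

**Lemma 2.** Let $\mathsf k\subset F$ be any fields and let $g=\sum g_nt^n\in F[[t]]$ be algebraic over $\mathsf k((t))$. Then every $g_n$ is algebraic over $\mathsf k$.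

*Proof.* Replace $\mathsf k$ by its algebraic closure in $F$. Suppose $g_0,\dots,g_{n-1}\in\mathsf k$. Then $h=t^{-n}\big(g-\sum_{i<n}g_it^i\big)\in F[[t]]$ is algebraic over $\mathsf k((t))$. Clearing denominators and dividing by a power of $t$, we get $R(h)=0$ with $R\in\mathsf k[[t]][X]$ not divisible by $t$. Modulo $t$ this is $R_0(g_n)=0$ with $0\ne R_0\in\mathsf k[X]$. So $g_n$ is algebraic over $\mathsf k$, hence in $\mathsf k$. $\square$

**Lemma 3.** If $\det\mathcal G_N$ vanishes identically on a slice (A or B), then all Taylor coefficients of $\xi$ on this slice are algebraic over $\mathsf k$.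

*Proof.* Let $p$ denote the slice parameters, in a cube about $0$ that the slice maps into $\Theta$. The analytic functions of $p$ on the cube form a domain. A square matrix over a domain with zero determinant has a kernel vector over the fraction field; clearing denominators, we find analytic functions $c_\gamma(p)$, not all zero, with $\mathcal G_Nc=0$. Then
$$\int_S\Big(\sum_\gamma c_\gamma X^\gamma\Big)^2d\sigma=c^T\mathcal G_Nc=0,\qquad\text{i.e.}\qquad\sum_\gamma c_\gamma(p)\,\omega^\gamma g^{|\gamma|}=0\quad\text{with }g=1+\eta=e^\xi .$$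
Read this as an identity of formal power series in $p$; by Section 7, $g\in\mathcal O(S)[[p]]$. The coefficient of $g^j$ is $\sum_{|\gamma|=j}c_\gamma(p)\omega^\gamma\in\mathsf k[[p]]$. It is nonzero for some $j$: some $c_\gamma$ has a nonzero Taylor coefficient, which makes one $p$-coefficient a nonzero homogeneous polynomial of degree $j=|\gamma|$, and this cannot vanish identically on $S$. So $g$ is algebraic over $\mathsf k((t))$ in slice B, and over $\mathsf k((\varepsilon))((t))$ in slice A. In slice B apply Lemma 2. In slice A apply it first to $\mathsf k((\varepsilon))\subset F((\varepsilon))$, which shows that each $t$-coefficient $\sum_ig_{ij}\varepsilon^i$ is algebraic over $\mathsf k((\varepsilon))$, and then to $\mathsf k\subset F$. So all coefficients of $g$ are algebraic over $\mathsf k$. As $g=1$ at $p=0$, the coefficients of $\xi=\log g$ are polynomials in those of $g$. $\square$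

The next lemma brings us down to functions of one variable.

**Lemma 4.** If $Z$ is real-analytic on $(-1,1)$ and $\sum_jc_j(\omega)Z(\omega_d)^j=0$ on $S\setminus\{\pm e_d\}$ with polynomials $c_j$ not all $\equiv0$ on $S$, then $Z$ is algebraic over $\mathbb R(s)$.

*Proof.* Choose a meridian $\omega=(\sqrt{1-s^2}\,\vartheta,s)$, with $\vartheta\in S^{d-2}$ fixed and $-1<s<1$, on which not all $c_j$ vanish identically; it exists because meridians cover $S\setminus\{\pm e_d\}$. On it the relation shows that $Z$ is algebraic over $\mathbb R(s,\sqrt{1-s^2})$, hence over $\mathbb R(s)$. $\square$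

## 10. The coefficient of $\varepsilon^2t$ and a logarithm

**Proposition 5.** For every $d\ge3$, $\xi_{21}$ is not algebraic over $\mathsf k$.

Suppose it is.

**Step 10.1: a better transverse factor.** We replace $\omega_1^2-\frac1d$ by a harmonic polynomial in the variables orthogonal to $e_d$. The exchange of coordinates $1$ and $2$ (both orthogonal to $e_d$, as $d\ge3$) maps $\mathsf k$ to itself, commutes with $\Lambda$ and fixes $W$. Apply it to (14) and subtract. Then
$$\zeta:=(\Lambda+d)\big[\mathsf q\,W^{-d/2}\big],\qquad\mathsf q:=\omega_1^2-\omega_2^2,$$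
is algebraic over $\mathsf k$. Put $\lambda=\frac d2+1$, so $W^{-d/2}=W^{1-\lambda}$, and recall $Q_\rho=W$.

**Step 10.2: the action of $\Lambda$.** We find a family on which $\Lambda$ is a derivative in $\tau$. Let $g=g(x_d,\varrho)$, $\varrho=|(x_1,\dots,x_{d-1})|$. Since $x_1^2-x_2^2$ is harmonic and homogeneous of degree $2$ in $(x_1,\dots,x_{d-1})\in\mathbb R^{d-1}$, the product rule adds $\frac4\varrho g_\varrho$ to the radial term $\frac{d-2}\varrho g_\varrho$:
$$\Delta\big[(x_1^2-x_2^2)g\big]=(x_1^2-x_2^2)\Big(g_{x_dx_d}+g_{\varrho\varrho}+\frac{d+2}\varrho g_\varrho\Big).$$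
The bracket is the axially symmetric Laplacian in $\mathbb R^{d+4}$. It annihilates $r^nC_n^{(\lambda)}(x_d/r)$, since $\lambda=\frac{(d+4)-2}2$. So $\mathsf q\,C_n^{(\lambda)}(s)$ is a spherical harmonic of degree $n+2$ on $S$. For $0\le\tau\le\rho$ the series $\mathsf q\,Q_\tau^{-\lambda}=\sum\tau^n\,\mathsf q\,C_n^{(\lambda)}(s)$ converges uniformly. Hence $\Pi_{n+2}(\mathsf q\,Q_\tau^{-\lambda})=\tau^n\mathsf q\,C_n^{(\lambda)}$ and
$$\Lambda(\mathsf q\,Q_\tau^{-\lambda})=\mathsf q\,(\tau\partial_\tau+2)Q_\tau^{-\lambda}. \tag{15}$$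

**Step 10.3: making up the missing power.** We write $W^{1-\lambda}$ as an integral of the family. From $Q_\tau-\tau\partial_\tau Q_\tau=1-\tau^2$ we get $\partial_\tau(\tau^{\lambda-1}Q_\tau^{1-\lambda})=(\lambda-1)\tau^{\lambda-2}(1-\tau^2)Q_\tau^{-\lambda}$, so
$$\rho^{\lambda-1}W^{1-\lambda}=(\lambda-1)\int_0^\rho\tau^{\lambda-2}(1-\tau^2)\,Q_\tau^{-\lambda}\,d\tau. \tag{16}$$

**Step 10.4: the formula for $\zeta$.** Multiply (16) by $\mathsf q$ and apply $\Lambda+d$. It may be taken under the integral: each $\Pi_l$ commutes with the $\tau$-integral by Fubini, so both results are continuous functions on $S$ with the same projections. By (15) and $d+2=2\lambda$,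
$$\zeta=\mathsf q\,(\lambda-1)\rho^{1-\lambda}\int_0^\rho\tau^{\lambda-2}(1-\tau^2)\,(\tau\partial_\tau+2\lambda)Q_\tau^{-\lambda}\,d\tau .$$
Integrate the $\tau\partial_\tau$ term by parts, with weight $\tau^{\lambda-1}-\tau^{\lambda+1}$; there is no boundary term at $0$, as $\lambda>1$. The integral equals
$$\rho^{\lambda-1}(1-\rho^2)W^{-\lambda}+\int_0^\rho\big[-(\lambda-1)\tau^{\lambda-2}+(\lambda+1)\tau^\lambda+2\lambda\tau^{\lambda-2}-2\lambda\tau^\lambda\big]Q_\tau^{-\lambda}\,d\tau .$$
The bracket is $(\lambda+1)\tau^{\lambda-2}-(\lambda-1)\tau^\lambda=(\lambda+1)\tau^{\lambda-2}(1-\tau^2)+2\tau^\lambda$, and (16) integrates the first part. So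
$$\zeta=\mathsf q\Big\{(\lambda-1)(1-\rho^2)W^{-\lambda}+(\lambda+1)W^{1-\lambda}+2(\lambda-1)\rho^{1-\lambda}I(s)\Big\},\qquad I(s)=\int_0^\rho\frac{\tau^\lambda\,d\tau}{(1-2\tau s+\tau^2)^\lambda}. \tag{17}$$

**Step 10.5: reduction to one variable.** As $\lambda\in\frac12\mathbb Z$, $W^{-\lambda}$ and $W^{1-\lambda}$ are algebraic over $\mathsf k$, and $0\ne\mathsf q\in\mathsf k$. So $I(\omega_d)$ is algebraic over $\mathsf k$. Clear denominators in the relation and apply Lemma 4: $I$ is algebraic over $\mathbb R(s)$ on $(-1,1)$. Now $Q_\tau=(1-\tau)^2+2\tau(1-s)>0$ for $s\le1$ and $0\le\tau\le\rho$, so $I$ is real-analytic on $(-\infty,1]$. By analytic continuation the polynomial relation holds for all $s<1$. In particular we may let $s\to-\infty$.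

**Step 10.6: the logarithm.** Let $s=-\varsigma/2$ with $\varsigma\to+\infty$; then $Q_\tau=1+\tau\varsigma+\tau^2$. A toy case shows what to expect: with exponent $1$ and without the $\tau^2$,
$$\int_0^\rho\frac{\tau\varsigma}{1+\tau\varsigma}\,d\tau=\rho-\frac{\log(1+\rho\varsigma)}\varsigma .$$
For the real integral put
$$J(\varsigma)=\varsigma^\lambda I(-\varsigma/2)=\int_0^\rho\Big(1+\frac{\tau+1/\tau}\varsigma\Big)^{-\lambda}d\tau ,$$
which is an algebraic function of $\varsigma$, as $\varsigma^\lambda$ is. For $x\ge0$ let $m(x)=1-(1+x)^{-\lambda}$. Then $m\ge0$ and, since $m'(0)=\lambda$ and $-\lambda(\lambda+1)\le m''\le0$,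
$$\lambda x-\frac{\lambda(\lambda+1)}2x^2\le m(x)\le\min(1,\lambda x).$$
Take $x=(\tau+1/\tau)/\varsigma$ and $\varsigma>1/\rho$. Bounding $m$ by $1$ on $[0,1/\varsigma]$ and by $\lambda x$ beyond,
$$\rho-J\le\int_0^{1/\varsigma}d\tau+\frac\lambda\varsigma\int_{1/\varsigma}^\rho\Big(\tau+\frac1\tau\Big)d\tau\le\frac\lambda\varsigma\log(\rho\varsigma)+O\Big(\frac1\varsigma\Big).$$
Dropping $[0,1/\varsigma]$, where $m\ge0$, and using $\tau+\frac1\tau\ge\frac1\tau$ and $(\tau+\frac1\tau)^2\le4/\tau^2$,
$$\rho-J\ge\int_{1/\varsigma}^\rho\Big[\frac\lambda{\tau\varsigma}-\frac{2\lambda(\lambda+1)}{\tau^2\varsigma^2}\Big]d\tau\ge\frac\lambda\varsigma\log(\rho\varsigma)-O\Big(\frac1\varsigma\Big),$$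
because $\int_{1/\varsigma}^\rho\tau^{-2}d\tau\le\varsigma$. Hence
$$\frac{\varsigma\,(J-\rho)}{\log\varsigma}\ \to\ -\lambda\ne0 .$$
But $\varsigma(J-\rho)$ is algebraic, so by (4) at infinity this quotient tends to $0$ or $\pm\infty$. This contradiction proves Proposition 5. $\square$

## 11. Proof of Theorem A

Take $\theta_0$ to be the base of slice A. By Proposition 5 and Lemma 3, for every $N$ the function $\det\mathcal G_N$ is not identically zero on slice A, hence not identically zero on the ball $\Theta$. So $\{\theta\in\Theta:\det\mathcal G_N=0\}$ is a proper real-analytic subset; it is closed in $\Theta$, null and nowhere dense, and so is its trace on the open set $\Theta^+$. Let $\theta\in\Theta^+$ lie outside the union of these sets over all $N$. Then no nonzero polynomial of any degree vanishes on $\partial D_\theta$, and $D_\theta$ is the Levine–Peres domain $D$ by (9). $\blacksquare$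

With $k=3$ this settles the question: for every $d\ge3$ the boundary is not always algebraic.

**Remark (not used).** For such $\theta$, not even a nonempty relatively open piece of $\partial D$ is algebraic. Near $\partial D$ we have $\Delta u=1$ inside, $u$ is $C^2$ up to the $C^1$ hypersurface $\partial D$, and $u=\nabla u=0$ on it. By the Kinderlehrer–Nirenberg theorem (Ann. SNS Pisa 1977) $\partial D$ is real-analytic. As $\partial D$ is connected, a polynomial that vanishes on an open piece of it vanishes on all of it.

## 12. Two points in odd dimension: half a derivative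

**Step 12.1: normalization and reduction.** Let $d$ be odd. By (1), scaling $D\mapsto cD$ moves the points to $cx_i$ and multiplies the masses by $c^d$. After translation, rotation and scaling we may take $x_1=0$, $a_1=\beta$, $x_2=\rho e_d$. Then $\rho^d=\beta|x_1-x_2|^d/a_1$ in terms of the original data, so the hypothesis says $\rho\in(0,1)$. This is slice B. We show that $\xi_2=-C'(\Lambda+d)W^{-d}$ from (12) is not algebraic over $\mathsf k$. Then by Lemma 3 each $\det\mathcal G_N(t)$ is a nonzero analytic function of $t$ on an interval about $0$ independent of $N$. Its zeros are isolated, so the zeros for all $N$ together form a countable set. For small $t=a_2>0$ outside this set, $D=D_\theta$ by (9) and $\partial D$ is not algebraic.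

**Step 12.2: the missing half derivative.** We continue Section 8, where $d-\nu=\frac d2+1$ is now a half-integer. Let $j=\frac{d+3}2\in\mathbb N$, so $\nu+j=d+\frac12$. Differentiating (13) $j$ times overshoots by one half, and we return with
$$(A-s)^{-d}=b_d^{-1}\int_0^\infty x^{-1/2}(A+x-s)^{-d-1/2}\,dx,\qquad b_d=\int_0^\infty x^{-1/2}(1+x)^{-d-1/2}\,dx .$$
Since $\partial_{A'}^j(A'-s)^{-\nu}$ is a nonzero constant times $(A'-s)^{-d-1/2}$ (as $\nu>0$), this gives
$$\mathcal F(s):=(\Lambda+\nu)(A-s)^{-d}=c'\int_0^\infty x^{-1/2}\,\partial_x^j\big[Y(A+x)(A+x-s)^{-\nu-1}\big]\,dx,\qquad c'\ne0. \tag{18}$$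
To justify this, note that for $A'>1$
$$Y(A')=A'-\sum_{n\ge1}c_nA'^{1-2n},\qquad c_n>0, \tag{19}$$
from the binomial series of $\sqrt{1-A'^{-2}}$. So $Y^{(i)}(A')=O(A'^{1-i})$ at infinity, and by Leibniz the integrand in (18) is $O(x^{-1/2-d-1/2})$ at infinity, uniformly on $S$. Each $\Pi_l$ commutes with $\partial_{A'}^j$ and with the integral. So both sides of (18) are continuous with equal projections, hence equal.

The right side of (18) is real-analytic for $s<A$. If $\xi_2$ were algebraic over $\mathsf k$, then so would be $(\Lambda+d)(A-s)^{-d}$, and hence $\mathcal F=(\Lambda+d)(A-s)^{-d}-(d-\nu)(A-s)^{-d}$. By Lemma 4 and continuation, $\mathcal F$ would be algebraic over $\mathbb R(s)$ on $(-1,A)$. We now let $s\uparrow A$, beyond the sphere's range $s\le1$.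

**Step 12.3: the expansion at $s=A$.** Let $\delta=A-s\downarrow0$ and fix $x_0>0$. The part $\int_{x_0}^\infty$ of (18) is $O(1)$. On $[0,x_0]$ write
$$Y(A+x)=\sum_{m=0}^{d+1}y_mx^m+R(x),\qquad R^{(i)}(x)=O(x^{d+2-i})\quad(0\le i\le j),$$
where $j\le d+2$. The $R$-contribution to the integrand is
$$O\Big(x^{-1/2}\sum_{i\le j}x^{d+2-i}(x+\delta)^{-\nu-1-j+i}\Big)=O\big(x^{-1/2+d+1-\nu-j}\big)=O(1),$$
because the exponents of $x+\delta$ are negative and $\nu+j=d+\frac12$. For the monomials substitute $x=\delta u$:
$$\int_0^{x_0}x^{-1/2}\partial_x^j\big[x^m(x+\delta)^{-\nu-1}\big]dx=\delta^{m-d-1}\int_0^{x_0/\delta}u^{-1/2}\partial_u^j\big[u^m(1+u)^{-\nu-1}\big]du .$$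
Here the power of $\delta$ is $\frac12-j+m-\nu-1=m-d-1$. With $(z)_{\downarrow j}=z(z-1)\cdots(z-j+1)$, the integrand on the right is $(m-\nu-1)_{\downarrow j}\,u^{m-d-2}+O(u^{m-d-3})$ as $u\to\infty$.

- For $m\le d$ the integral over $(0,\infty)$ converges, with tail $O(\delta^{d+1-m})$ beyond $x_0/\delta$. The term is $\mathrm{const}\cdot\delta^{m-d-1}+O(1)$.
- For $m=d+1$ the term is $(d-\nu)_{\downarrow j}\log(1/\delta)+O(1)$.

Hence
$$\mathcal F=\sum_{i=1}^{d+1}f_i\delta^{-i}+b\log\delta+O(1),\qquad b=-c'\,\frac{Y^{(d+1)}(A)}{(d+1)!}\,(d-\nu)_{\downarrow j}. \tag{20}$$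

**Step 12.4: $b\ne0$, and the contradiction.** The factor $(d-\nu)_{\downarrow j}$ is nonzero because $d-\nu=\frac d2+1$ is not an integer. For $Y^{(d+1)}(A)$ use (19): a derivative of order $m\ge2$ kills the term $A$, and the $m$-th derivative of $A^{1-2n}$ is a product of $m$ negative factors times a positive power of $A^{-1}$, so it has sign $(-1)^m$ for every $n\ge1$. All terms have the same strict sign, and the sum is not $0$. So $b\ne0$. If $\mathcal F$ were algebraic, then so would be $\mathcal F-\sum f_i\delta^{-i}$, and by (4) its quotient by $\log\delta$ would tend to $0$ or $\pm\infty$. By (20) it tends to $b$. This contradiction shows that $\xi_2$ is not algebraic over $\mathsf k$, and Theorem B follows by Step 12.1. $\blacksquare$
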